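\title{Centerpole sets of subexponential size for colorings of $\mathbb Z^k$}

\begin{abstract}
A set $C\subset\mathbb Z^k$ is called $k$-centerpole if every coloring of $\mathbb Z^k$ with $k$ colors has an infinite monochromatic subset that is symmetric about a point of $C$. Let $c_k(\mathbb Z^k)$ be the least cardinality of such a set. It is known that $c_k(\mathbb Z^k)\le 2^k$, and Banakh and Chervak asked whether this sequence grows exponentially. We show that it does not. The Borsuk--Ulam theorem reduces the question to one about pairs of sets of measure at least $1/k$ in a discrete cube. Concentration of measure then gives $c_k(\mathbb Z^k)\le(2k+1)^{\sqrt{2k\ln k}}$ for all $k$, with a Hamming ball as the set of centers, and an entropy estimate combined with random sampling gives $c_k(\mathbb Z^k)\le\exp(7\sqrt{k\ln k})$ for all large $k$.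
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be an abelian group and $k\ge1$ an integer. A \emph{$k$-coloring} of $G$ is any function $\chi\colon G\to\{0,1,\dots,k-1\}$, and a set is \emph{monochromatic} if $\chi$ is constant on it. A set $S\subset G$ is \emph{symmetric about} $c\in G$ if $S-c=c-S$, that is, if $S$ is invariant under the reflection $z\mapsto 2c-z$. A set $C\subset G$ is \emph{$k$-centerpole} if for every $k$-coloring of $G$ there are a point $c\in C$ and an infinite monochromatic set $S\subset G$ symmetric about $c$. Let $c_k(G)$ be the smallest cardinality of a $k$-centerpole subset of $G$, with $c_k(G)=\infty$ if there is none. The centers are fixed before the coloring is chosen, so $c_k(G)$ measures how many reflections it takes to defeat every $k$-coloring at once.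

A $k$-coloring is also a $(k+1)$-coloring, and a coloring of $G$ restricts to a coloring of any subgroup $G_0$. Hence
\begin{equation}\label{eq:monotone}
c_k(G)\le c_{k+1}(G),\qquad c_k(G)\le c_k(G_0)\quad\text{for } G_0\le G .
\end{equation}
For finite $C$ the definition is a statement about pairs of points.

\begin{lemma}\label{lem:pairs}
A finite set $C\subset G$ is $k$-centerpole if and only if for every $k$-coloring $\chi$ of $G$ there are infinitely many $z\in G$ such that $\chi(z)=\chi(2c-z)$ for some $c\in C$.
\end{lemma}

\begin{proof}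
If $S$ is monochromatic and symmetric about $c$, every $z\in S$ has $\chi(z)=\chi(2c-z)$. Conversely, if there are infinitely many such $z$, then, as $C$ and the set of colors are finite, one center $c$ and one color $i$ serve an infinite set $Z$ of them, and $S=Z\cup(2c-Z)$ is infinite, of color $i$ and symmetric about $c$.
\end{proof}

Consider the graph on $\mathbb Z^n$ in which $z$ is joined to $2c-z$ for every $c\in C$ and $z\ne c$. By Lemma~\ref{lem:pairs}, a finite set $C$ is $k$-centerpole exactly when every $k$-coloring of this graph has infinitely many monochromatic edges. Each center contributes a matching. With one color, one center suffices, so $c_1(\mathbb Z^n)=1$. In a union of two matchings every cycle alternates between them and so has even length; the graph is bipartite, and $c_2(\mathbb Z^n)\ge3$. In general the degrees are at most $|C|$, a greedy proper coloring uses at most $|C|+1$ colors, and therefore $c_k(\mathbb Z^n)\ge k$.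

The dimension limits the number of colors. If $\mathbb Z$ is colored by sign, a monochromatic set is bounded on one side, so a symmetric one is finite. The same happens in every dimension.

\begin{proposition}\label{prop:range}
No finite subset of $\mathbb Z^n$ is $(n+1)$-centerpole.
\end{proposition}

\begin{proof}
For $y\in\mathbb R^n$ let $\ell_i(y)=y_i$ for $1\le i\le n$, let $\ell_0(y)=-(y_1+\dots+y_n)$, and let $M(y)=\max_{0\le i\le n}\ell_i(y)$. The forms $\ell_i$ sum to zero, so $M(y)\ge0$. For each $i\ge1$ we have $y_i\le M(y)$ and $-y_i=\ell_0(y)+\sum_{j\ge1,\,j\ne i}\ell_j(y)\le nM(y)$; thus $\max_i|y_i|\le nM(y)$. Color $z\in\mathbb Z^n$ by the least $i$ with $\ell_i(z)=M(z)$. If $z$ and $2c-z$ both have color $i$, then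
\[
2M(c)\ge 2\ell_i(c)=\ell_i(z)+\ell_i(2c-z)=M(z)+M(2c-z)\ge M(z),
\]
so $\max_i|z_i|\le 2nM(c)$. For each $c$ this leaves finitely many $z$, so for this coloring no point of $\mathbb Z^n$ at all is the center of an infinite monochromatic symmetric set.
\end{proof}

For $k\le n$ the following facts are known; none of them is used in our proofs.
\begin{enumerate}
\item By a theorem of Banakh and Protasov, the cube $\{0,1\}^k$ is $k$-centerpole in $\mathbb Z^k$. Hence $c_k(\mathbb Z^k)\le2^k$.
\item For all $n\ge0$: $c_1(\mathbb Z^{n+1})=1$, $c_2(\mathbb Z^{n+2})=3$, $c_3(\mathbb Z^{n+3})=6$, and $8\le c_4(\mathbb Z^{n+4})\le c_4(\mathbb Z^4)=12$.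
\item For all $n\ge k\ge4$, $c_k(\mathbb Z^n)\le 2^k-1-\max_{s\le k-2}\binom{k-1}{s-1}$.
\item The known lower bounds for $c_k(\mathbb Z^k)$ grow only polynomially in $k$.
\end{enumerate}
So $c_k(\mathbb Z^n)$ is finite exactly when $k\le n$, and by \eqref{eq:monotone} the diagonal term $c_n(\mathbb Z^n)$ is the largest finite value both for $n$ colors and for dimension $n$. The problem, posed by Banakh and Chervak \cite{BC}, concerns this diagonal.

\medskip
\noindent\textbf{Problem.} \emph{Is the growth of the sequence $c_n(\mathbb Z^n)$ exponential? That is, is there a constant $b>1$ such that $c_n(\mathbb Z^n)\ge b^n$ for all sufficiently large $n$?}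
\medskip

The data suggest that it is. The values $3,6,12$ equal $3\cdot2^{k-2}$ for $k=2,3,4$, and the upper bound in (3) is still at least $2^{k-1}-1$, because $\binom{k-1}{s-1}\le 2^{k-1}$. The answer is nevertheless negative.

\begin{theorem}\label{thm:ball}
Let $k\ge1$ and $t=\lfloor\sqrt{2k\ln k}\,\rfloor$. The set
\[
A_t=\{a\in\{-1,0,1\}^k:\ a\text{ has at most $t$ nonzero coordinates}\}
\]
is $k$-centerpole in $\mathbb Z^k$. Hence
\[
c_k(\mathbb Z^k)\le\sum_{j\le t}2^j\binom kj\le(2k+1)^t\le\exp\bigl(\sqrt{2k\ln k}\,\ln(2k+1)\bigr).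
\]
\end{theorem}

The exponent is $o(k)$ and $c_k(\mathbb Z^k)\ge1$, so $\lim_n c_n(\mathbb Z^n)^{1/n}=1$. Thus for every $b>1$ we have $c_n(\mathbb Z^n)<b^n$ for all large $n$, which settles the problem. A sparser set of centers removes a factor $\ln k$ from the exponent.

\begin{theorem}\label{thm:sparse}
For every $k\ge2$ and $\rho\in(0,1)$,
\[
c_k(\mathbb Z^k)\le\Bigl\lceil 8(k+1)\,(1-\rho)^{-2k}\,k^{16/(e\rho)}\Bigr\rceil .
\]
Consequently $c_k(\mathbb Z^k)\le\exp\bigl(8\sqrt{2/e}\,\sqrt{k\ln k}+O(\ln k)\bigr)\le\exp(7\sqrt{k\ln k})$ for all large $k$. The same bounds hold for $c_k(G)$ for every abelian group $G$ containing a copy of $\mathbb Z^k$, in particular for $c_k(\mathbb Z^n)$ with $n\ge k$.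
\end{theorem}

We do not determine the exact order of $c_n(\mathbb Z^n)$: a gap remains between the known polynomial lower bounds and $\exp(7\sqrt{n\ln n})$.

Both theorems rest on one reduction. A topological argument finds, arbitrarily far from the origin, a unit cube with a product measure in which some color class and its mirror image both have measure at least $1/k$; the difference of a point of the first set and a point of the second is a center. Section~\ref{sec:plane} carries this out by hand for $k=2$ and Section~\ref{sec:linking} in general. It remains to find a small set of differences that serves all such pairs of sets. In Section~\ref{sec:ball} it is a Hamming ball, and in Sections~\ref{sec:sampling}--\ref{sec:end} a random sample. Throughout, $|\cdot|$ is the Euclidean norm and $e_1,\dots,e_k$ is the standard basis of $\mathbb Z^k$.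

\section{Random rounding, and two colors in the plane}\label{sec:plane}

Let $\chi$ be a $k$-coloring of $\mathbb Z^k$. Two points $z,z'$ of the same color are symmetric about their midpoint, which need not be a lattice point. To avoid this we look only at points with even coordinates and put
\[
F_i=\{z\in\mathbb Z^k:\chi(2z)=i\},\qquad 0\le i<k .
\]
Both $(F_i)_i$ and $(-F_i)_i$ are partitions of $\mathbb Z^k$, and
\begin{equation}\label{eq:basic}
p\in F_i,\ \ q\in -F_i,\ \ a=p-q\quad\Longrightarrow\quad \chi(2p)=\chi(2a-2p)=i,
\end{equation}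
because $2a-2p=2(-q)$ and $-q\in F_i$. So we need places far from the origin where a class $F_i$ comes close to its mirror image $-F_i$. The symmetry $x\mapsto-x$ calls for an antipodal theorem, but such theorems concern continuous maps on spheres, while a coloring lives on a discrete set. We pass to a continuous object by rounding a real point to a random lattice point.

For $x\in\mathbb R^k$ and $z\in\mathbb Z^k$ put
\[
\lambda_x(z)=\prod_{i=1}^k\max(0,\,1-|x_i-z_i|),
\]
put $\lambda_x(F)=\sum_{z\in F}\lambda_x(z)$ for $F\subset\mathbb Z^k$, and let $Q_x=\lfloor x\rfloor+\{0,1\}^k$, the floor being taken in each coordinate. We use three properties.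
\begin{itemize}
\item[(a)] \emph{$\lambda_x$ is a product probability measure on $Q_x$.} If $x_i=m+\theta$ with $m=\lfloor x_i\rfloor$, the $i$th factor equals $1-\theta$ at $z_i=m$, equals $\theta$ at $z_i=m+1$, and vanishes elsewhere. When $x_i$ is an integer the atom $m+1$ has mass $0$, so the support of $\lambda_x$ is a face of the cube $Q_x$. Every $z\in Q_x$ has $|z-x|\le\sqrt k$.
\item[(b)] \emph{For each $F$ the function $x\mapsto\lambda_x(F)$ is continuous.} On a bounded set of $x$ only finitely many of the continuous functions $x\mapsto\lambda_x(z)$ are nonzero.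
\item[(c)] \emph{$\lambda_{-x}(F)=\lambda_x(-F)$}, since $\lambda_{-x}(-z)=\lambda_x(z)$.
\end{itemize}

\begin{example}\label{ex:plane}
We show that $\{0,e_1,e_2\}$ is $2$-centerpole in $\mathbb Z^2$; with the bound $c_2(\mathbb Z^2)\ge3$ of Section~\ref{sec:intro} this recovers $c_2(\mathbb Z^2)=3$. Fix a $2$-coloring and a radius $R$. On the circle $|x|=R$ the function $\varphi(x)=\lambda_x(F_0)-\lambda_x(-F_0)$ is continuous by (b), and $\varphi(-x)=-\varphi(x)$ by (c). Along a half circle $\varphi$ runs from a value to its negative, so $\varphi(x)=0$ for some $x$. Let $W$ be the support of $\lambda_x$: a point, a unit edge, or a unit square.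

If some $p\in W$ lies in $F_i\cap(-F_i)$ for $i=0$ or $i=1$, take $q=p$ and $a=0$ in \eqref{eq:basic}. Otherwise every point of $W\cap F_0$ lies in $-F_1$ and every point of $W\cap F_1$ lies in $-F_0$, so $W\cap(-F_0)=W\cap F_1$. Then $\varphi(x)=0$ reads $\lambda_x(F_0)=\lambda_x(F_1)$, both numbers equal $\frac12$, and both classes meet $W$. As $W$ is connected through its edges, it contains points $q$ and $p=q+e_j$ in different classes. If $p\in F_i$, then $q\in W\cap F_{1-i}\subset -F_i$, and \eqref{eq:basic} applies with $a=e_j$.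

In both cases $|p|\ge R-\sqrt2$. Letting $R\to\infty$ we get infinitely many points $2p$, and Lemma~\ref{lem:pairs} applies.
\end{example}

Topology entered once, to produce a cube in which a class and its mirror image both have measure at least $\frac12$. After that the argument took place inside the cube: two sets of that size meet or are joined by an edge.

\section{Linking sets}\label{sec:linking}

For $k$ colors the threshold $\frac12$ becomes $1/k$. We isolate what is needed inside the cube. Note that $p-q\in\{-1,0,1\}^k$ for all $p,q\in Q_x$.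

\begin{definition}\label{def:linking}
A set $A\subset\{-1,0,1\}^k$ is \emph{linking} if for every $x\in\mathbb R^k$ and all $U,V\subset Q_x$ with $\lambda_x(U)\ge1/k$ and $\lambda_x(V)\ge1/k$ there are $p\in U$ and $q\in V$ with $p-q\in A$.
\end{definition}

We recall the Borsuk--Ulam theorem in the form we need: \emph{every continuous map $\Phi$ from a sphere $\{x\in\mathbb R^k:|x|=R\}$ to a real vector space of dimension $k-1$ with $\Phi(-x)=-\Phi(x)$ has a zero.} For $k=2$ this is the half circle argument of Example~\ref{ex:plane}.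

\begin{lemma}\label{lem:BU}
Every linking set $A\subset\{-1,0,1\}^k$ is $k$-centerpole in $\mathbb Z^k$.
\end{lemma}

\begin{proof}
Let $\chi$ be a $k$-coloring, with classes $F_i$ as in Section~\ref{sec:plane}, and let $R>0$. On the sphere $|x|=R$ define
\[
\Phi(x)=\bigl(\lambda_x(F_i)-\lambda_x(-F_i)\bigr)_{0\le i<k}.
\]
The map $\Phi$ is continuous by (b) and odd by (c). Since $(F_i)_i$ and $(-F_i)_i$ are partitions, the coordinates of $\Phi(x)$ sum to $1-1=0$, so $\Phi$ takes values in a subspace of dimension $k-1$. By the Borsuk--Ulam theorem there is $x$ with $|x|=R$ and $\lambda_x(F_i)=\lambda_x(-F_i)$ for all $i$. The $k$ numbers $\lambda_x(F_i)$ sum to $1$, so one of them is at least $1/k$. For this $i$ the sets $U=F_i\cap Q_x$ and $V=(-F_i)\cap Q_x$ both have measure at least $1/k$, and there are $p\in U$, $q\in V$ with $a=p-q\in A$. By \eqref{eq:basic}, $\chi(2p)=\chi(2a-2p)$, and $|p|\ge R-\sqrt k$ by (a). As $R$ is arbitrary there are infinitely many such points $2p$, and Lemma~\ref{lem:pairs} finishes the proof.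
\end{proof}

The number of colors is used twice. It fixes the dimension of the target of $\Phi$: with $k+1$ colors on $\mathbb Z^k$ the target has dimension $k$, no zero is forced, and Proposition~\ref{prop:range} shows that the conclusion fails. It also fixes the threshold $1/k$, and this is where the gain comes from. If we only use that $U$ and $V$ are nonempty, we must take $A=\{-1,0,1\}^k$ and get $c_k(\mathbb Z^k)\le3^k$.

Definition~\ref{def:linking} keeps one color and forgets the others, which costs something. For $k=2$ the point $x=(\frac12,0)$ gives mass $\frac12$ to each of $0$ and $e_1$, so taking $U,V$ among $\{0\},\{e_1\}$ shows that a linking set contains $0$ and $\pm e_1$; the point $(0,\frac12)$ adds $\pm e_2$. These five points form the set $A_1$ of Theorem~\ref{thm:ball}, where $t=\lfloor\sqrt{4\ln2}\,\rfloor=1$, while Example~\ref{ex:plane} needed three. The reduction is wasteful for small $k$ and efficient for large $k$.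

\section{Hamming balls}\label{sec:ball}

The \emph{Hamming distance} of $p,q\in Q_x$ is the number of coordinates in which they differ. The set $A_t$ is linking exactly when any two subsets of $Q_x$ of measure at least $1/k$ are at Hamming distance at most $t$. The diameter of the cube is $k$, but a product measure is concentrated on a much smaller scale. The tool is the bounded differences inequality \cite{McD}: \emph{let $X_1,\dots,X_m$ be independent random variables, and let $h=h(X_1,\dots,X_m)$ be a real function that changes by at most $c$ when one argument is changed. Then for all $s\ge0$}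
\begin{equation}\label{eq:McD}
\mathbb P(h\ge\mathbb Eh+s)\le e^{-2s^2/(mc^2)},\qquad \mathbb P(h\le\mathbb Eh-s)\le e^{-2s^2/(mc^2)} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:ball}]
By Lemma~\ref{lem:BU} it suffices to show that $A_t$ is linking. Let $\lambda=\lambda_x$ and let $U,V\subset Q_x$ have measure at least $1/k$. For $z\in Q_x$ let $h(z)$ be the Hamming distance from $z$ to $U$, and let $d=\min_{z\in V}h(z)$. Under $\lambda$ the coordinates of $z$ are independent, and changing one coordinate changes $h$ by at most $1$, so \eqref{eq:McD} holds with $m=k$ and $c=1$. The function $h$ vanishes on $U$ and is at least $d$ on $V$. Both events have probability at least $1/k$, so neither $0$ nor $d$ can lie far out in a tail.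

Precisely, the lower tail with $s=\mathbb Eh$ gives
\[
1/k\le\lambda(U)\le\lambda(h\le0)\le e^{-2(\mathbb Eh)^2/k},
\]
so $\mathbb Eh\le\sqrt{(k\ln k)/2}$. If $d>\mathbb Eh$, the upper tail with $s=d-\mathbb Eh$ gives
\[
1/k\le\lambda(V)\le\lambda(h\ge d)\le e^{-2(d-\mathbb Eh)^2/k},
\]
so $d-\mathbb Eh\le\sqrt{(k\ln k)/2}$; if $d\le\mathbb Eh$, the last inequality holds trivially. Adding, $d\le2\sqrt{(k\ln k)/2}=\sqrt{2k\ln k}$, and $d\le t$ because $d$ is an integer. So some $p\in U$ and $q\in V$ differ in at most $t$ coordinates, and $p-q\in A_t$.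

There are $2^j\binom kj$ vectors in $\{-1,0,1\}^k$ with exactly $j$ nonzero coordinates, so $|A_t|=\sum_{j\le t}2^j\binom kj$. Every element of $A_t$ is the sum of a sequence of $t$ elements of the set $\{0,\pm e_1,\dots,\pm e_k\}$, which has $2k+1$ elements, so $|A_t|\le(2k+1)^t$.
\end{proof}

\begin{remark}\label{rem:balls}
No linking Hamming ball is as small as the bound of Theorem~\ref{thm:sparse}. At $x=(\frac12,\dots,\frac12)$ the measure $\lambda_x$ is uniform on $\{0,1\}^k$. Let $U$ and $V$ consist of the points with at most $\frac12(k-\sqrt k)$ and at least $\frac12(k+\sqrt k)$ ones. By the central limit theorem both measures tend to a positive constant, and the Hamming distance of $U$ and $V$ is at least $\sqrt k$. So for large $k$ a linking ball has radius at least $s=\lceil\sqrt k\,\rceil$, hence at least $\binom ks\ge(k/s)^s=\exp\bigl((\frac12+o(1))\sqrt k\,\ln k\bigr)$ elements, and $\sqrt k\,\ln k$ exceeds $\sqrt{k\ln k}$ by the unbounded factor $\sqrt{\ln k}$.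
\end{remark}

\section{Sampling differences in $(\mathbb Z/3)^k$}\label{sec:sampling}

By Remark~\ref{rem:balls}, to improve Theorem~\ref{thm:ball} we must discard most short vectors. This is plausible if two large sets are joined by many short differences rather than by one, for then a random sample of short vectors contains one of them. So we need a count of the differences between $U$ and $V$, and a proof that one sample serves all $x$, $U$, $V$ at once.

Let $\nu$ be a probability measure on $\{-1,0,1\}^k$. For $x\in\mathbb R^k$ and $U,V\subset Q_x$ put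
\[
\mathcal B_x(U,V)=\sum_{p\in U}\sum_{q\in V}\sqrt{\lambda_x(p)\lambda_x(q)}\;\nu(p-q).
\]
With $f=\sqrt{\lambda_x}\,1_U$ and $g=\sqrt{\lambda_x}\,1_V$ this is the $\nu$-average over $a$ of the correlation $\sum_qg(q)f(q+a)$, which vanishes unless $a\in U-V$. There are $2^{2^{k+1}}$ pairs $(U,V)$ in each cube, far too many for a union bound. But a correlation is a bilinear form that commutes with translations, so on a finite abelian group it is controlled by one number for each character. The group $(\mathbb Z/3)^k$ has only $3^k$ characters, and it sees all cubes $Q_x$ faithfully, because $-1,0,1$ are distinct modulo $3$; modulo $2$ the differences $1$ and $-1$ would be confused. The error of the sampling comes out as a multiple of $\|f\|_2\|g\|_2$, and the square roots in $\mathcal B_x$ make this product equal to $\sqrt{\lambda_x(U)\lambda_x(V)}$ whatever $x$ is.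

\begin{lemma}\label{lem:sampling}
Let $\nu$ be a probability measure on $\{-1,0,1\}^k$ and let $\delta>0$. Suppose that
\[
\mathcal B_x(U,V)\ge\delta\sqrt{\lambda_x(U)\lambda_x(V)}
\]
for all $x\in\mathbb R^k$ and all $U,V\subset Q_x$ of $\lambda_x$-measure at least $1/k$. Then there is a linking set with at most $N=\lceil8(k+1)/\delta^2\rceil$ elements.
\end{lemma}

\begin{proof}
Identify $\{-1,0,1\}^k$ with the group $\Gamma=(\mathbb Z/3)^k$ by reduction modulo $3$. The characters of $\Gamma$ are the $3^k$ functions $\psi(a)=e^{2\pi i\,\xi\cdot a/3}$ with $\xi\in\Gamma$. They satisfy $|\psi|=1$ and $\psi(q+a)=\psi(q)\psi(a)$, and they form an orthogonal basis of the complex functions on $\Gamma$. Thus $f=\sum_\psi\hat f(\psi)\psi$ with $\hat f(\psi)=3^{-k}\sum_qf(q)\overline{\psi(q)}$, and $\|f\|_2^2=\sum_q|f(q)|^2=3^k\sum_\psi|\hat f(\psi)|^2$.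

\emph{Step 1: the sample.} Let $a_1,\dots,a_N$ be independent with law $\nu$, and put
\[
D(\psi)=\frac1N\sum_{j=1}^N\psi(a_j)-\sum_a\nu(a)\psi(a).
\]
The real part of $\frac1N\sum_j\psi(a_j)$ is an average of $N$ independent variables in $[-1,1]$. Changing one $a_j$ changes it by at most $2/N$, so \eqref{eq:McD} with $m=N$, $c=2/N$ (in this case Hoeffding's inequality) gives $\mathbb P(|\operatorname{Re}D(\psi)|\ge s)\le2e^{-Ns^2/2}$. The same argument bounds $\operatorname{Im}D(\psi)$. If $|D(\psi)|\ge\delta$, one of the two parts has modulus at least $\delta/\sqrt2$, so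
\[
\mathbb P(|D(\psi)|\ge\delta)\le4e^{-N\delta^2/4}\le4e^{-2(k+1)} .
\]
Since $3^k\cdot4e^{-2(k+1)}=(4/e^2)(3/e^2)^k<1$, we can fix $a_1,\dots,a_N$ with $\delta'=\max_\psi|D(\psi)|<\delta$. Let $A=\{a_1,\dots,a_N\}$.

\emph{Step 2: all correlations at once.} Let $f,g$ be real functions on $\Gamma$ and $T(a)=\sum_{q\in\Gamma}g(q)f(q+a)$. Expanding $f$ and using $\sum_qg(q)\psi(q)=3^k\,\overline{\hat g(\psi)}$, which holds because $g$ is real, we get $T(a)=3^k\sum_\psi\hat f(\psi)\overline{\hat g(\psi)}\,\psi(a)$. By the Cauchy--Schwarz inequality,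
\begin{equation}\label{eq:mixing}
\Bigl|\frac1N\sum_jT(a_j)-\sum_a\nu(a)T(a)\Bigr|=3^k\Bigl|\sum_\psi\hat f(\psi)\overline{\hat g(\psi)}D(\psi)\Bigr|\le\delta'\,\|f\|_2\|g\|_2 .
\end{equation}

\emph{Step 3: $A$ is linking.} Let $U,V\subset Q_x$ have measure at least $1/k$. For $p,q\in Q_x$ and $a\in\{-1,0,1\}^k$, both $p-q$ and $a$ lie in $\{-1,0,1\}^k$, so $p-q\equiv a\pmod3$ if and only if $p-q=a$. The case $a=0$ shows that reduction modulo $3$ is injective on $Q_x$. Transport $f=\sqrt{\lambda_x}\,1_U$ and $g=\sqrt{\lambda_x}\,1_V$ to $\Gamma$, extending them by zero. Then $\|f\|_2^2=\lambda_x(U)$, $\|g\|_2^2=\lambda_x(V)$, and $T(a)$ is the sum of $\sqrt{\lambda_x(p)\lambda_x(q)}$ over the pairs $(p,q)\in U\times V$ with $p-q=a$. In particular $\sum_a\nu(a)T(a)=\mathcal B_x(U,V)$. If no pair had $p-q\in A$, every $T(a_j)$ would vanish, and \eqref{eq:mixing} would give $\mathcal B_x(U,V)\le\delta'\sqrt{\lambda_x(U)\lambda_x(V)}<\delta\sqrt{\lambda_x(U)\lambda_x(V)}$, against the hypothesis.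
\end{proof}

\section{An entropy bound for the correlation}\label{sec:entropy}

It remains to choose $\nu$ and to bound $\mathcal B_x$ from below. Since $\lambda_x$ is a product measure, we take a product measure. Fix $\rho\in(0,1)$, let $\nu_1$ be the measure on $\{-1,0,1\}$ with $\nu_1(0)=1-\rho$ and $\nu_1(\pm1)=\rho/2$, and let $\nu(a)=\prod_i\nu_1(a_i)$. A vector with law $\nu$ has on average $\rho k$ nonzero coordinates, so $\rho k$ plays the role of the radius $t$.

\begin{lemma}\label{lem:corr}
Let $\lambda=\lambda_x$, let $U,V\subset Q_x$ have positive measure, and put $L=\frac12\bigl(\ln\frac1{\lambda(U)}+\ln\frac1{\lambda(V)}\bigr)$. Then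
\[
\mathcal B_x(U,V)\ge\sqrt{\lambda(U)\lambda(V)}\;(1-\rho)^k\,e^{-8L/(e\rho)} .
\]
\end{lemma}

The two factors pull in opposite directions. The factor $(1-\rho)^k$ is the price of spreading $\nu$ out, and it cannot be avoided: for $x\in\mathbb Z^k$ and $U=V=\{x\}$ we have $L=0$ and $\mathcal B_x(U,V)=\nu(0)=(1-\rho)^k$. The factor $e^{-8L/(e\rho)}$ is the price of $U$ and $V$ lying apart, and it is small when $\nu$ favors vectors too short to join them.

The difficulty is that $\mathcal B_x(U,V)$ sums a product kernel over a set $U\times V$ with no product structure in the coordinates. Relative entropy handles this: it bounds a sum from below by means of any test distribution, and it splits into a sum over coordinates. For a probability measure $\pi$ and a function $K\ge0$ on a finite set $Y$, with $\pi=0$ wherever $K=0$, put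
\[
\operatorname{KL}(\pi\|K)=\sum_{y:\,\pi(y)>0}\pi(y)\ln\frac{\pi(y)}{K(y)} .
\]
When $K$ is a probability measure this is the Kullback--Leibler divergence. We need two facts.
\begin{itemize}
\item[(E1)] \emph{If $\pi$ is carried by $Y'\subset Y$, then $\ln\sum_{y\in Y'}K(y)\ge-\operatorname{KL}(\pi\|K)$.} Indeed the left side is at least $\ln\sum_{\pi>0}\pi\cdot\frac K\pi$, which is at least $\sum_{\pi>0}\pi\ln\frac K\pi$ by Jensen's inequality for the concave function $\ln$. In particular $\operatorname{KL}(\pi\|K)\ge0$ for a probability measure $K$.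
\item[(E2)] \emph{Chain rule.} Let $Y=Y_1\times\dots\times Y_k$ and $K(y)=\prod_iK_i(y_i)$, and let $\pi_i(\,\cdot\,|y_{<i})$ be the conditional law of $y_i$ under $\pi$ given $y_{<i}=(y_1,\dots,y_{i-1})$. \emph{Then $\operatorname{KL}(\pi\|K)=\sum_i\mathbb E_\pi\operatorname{KL}\bigl(\pi_i(\,\cdot\,|y_{<i})\,\|\,K_i\bigr)$.} Indeed $\ln\frac{\pi(y)}{K(y)}=\sum_i\ln\frac{\pi_i(y_i|y_{<i})}{K_i(y_i)}$ when $\pi(y)>0$; take expectations, conditioning the $i$th term on $y_{<i}$.
\end{itemize}
By (E1) we need a distribution $\pi$ on $U\times V$ of small divergence from the kernel, and by (E2) we can build it one coordinate at a time. A \emph{coupling} of probability measures $\alpha,\beta$ is a probability measure $\pi$ on pairs $(p,q)$ under which $p$ has law $\alpha$ and $q$ has law $\beta$. A coupling of the two conditioned measures $\lambda(\,\cdot\,|U)$ and $\lambda(\,\cdot\,|V)$ is automatically carried by $U\times V$. The one-coordinate problem is the following.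

\begin{lemma}\label{lem:two}
Let $\mu,\alpha,\beta$ be probability measures on $\{0,1\}$ such that $\alpha$ and $\beta$ vanish wherever $\mu$ does. Put $K(p,q)=\sqrt{\mu(p)\mu(q)}\,\nu_1(p-q)$ and $w=\operatorname{KL}(\alpha\|\mu)+\operatorname{KL}(\beta\|\mu)$. There is a coupling $\pi$ of $\alpha$ and $\beta$, vanishing wherever $K$ does, with
\[
\operatorname{KL}(\pi\|K)\le-\ln(1-\rho)+\Bigl(\frac12+\frac4{e\rho}\Bigr)w .
\]
\end{lemma}

If $\alpha=\beta$, the diagonal coupling gives exactly $-\ln(1-\rho)+\frac12w$. The term $\frac4{e\rho}w$ is thus the cost of the mass $\Delta$ that has to leave the diagonal when $\alpha\ne\beta$. The divergence $w$ may be as small as a multiple of $\Delta^2$, whereas the kernel charges $\Delta\ln(2/\rho)$, which is linear in $\Delta$. The point of the proof is that leaving the diagonal also raises the entropy of $\pi$, by an amount of the form $\Delta\ln(\mathrm{const}/\Delta)$, and that the net cost is at most quadratic in $\Delta$.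

\begin{proof}
Since $\nu_1>0$ on $\{-1,0,1\}$, $K(p,q)=0$ forces $\mu(p)=0$ or $\mu(q)=0$, hence $\alpha(p)=0$ or $\beta(q)=0$; so every coupling vanishes wherever $K$ does. Write $\alpha_j=\alpha(j)$ and $\beta_j=\beta(j)$. As $K(p,q)=K(q,p)$, we may exchange $\alpha$ and $\beta$ and assume $\Delta:=\alpha_1-\beta_1=\beta_0-\alpha_0\ge0$. Take the coupling that moves as little mass as possible:
\[
\pi(1,1)=\beta_1,\qquad\pi(0,0)=\alpha_0,\qquad\pi(1,0)=\Delta,\qquad\pi(0,1)=0 .
\]
Let $\eta(y)=-y\ln y$ with $\eta(0)=0$, and let $H(\sigma)=\sum_y\eta(\sigma(y))$ be the entropy of a distribution $\sigma$. Then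
\[
\operatorname{KL}(\pi\|K)=\sum\pi\ln\frac1{\sqrt{\mu(p)\mu(q)}}+\sum\pi\ln\frac1{\nu_1(p-q)}-H(\pi).
\]
Since $\sum_p\alpha(p)\ln\frac1{\mu(p)}=\operatorname{KL}(\alpha\|\mu)+H(\alpha)$, and the same identity holds for $\beta$, the first sum equals $\frac12w+\frac12H(\alpha)+\frac12H(\beta)$. The diagonal has mass $1-\Delta$, so the second sum is
\[
(1-\Delta)\ln\frac1{1-\rho}+\Delta\ln\frac2\rho\le-\ln(1-\rho)+\Delta\ln\frac2\rho .
\]
From $H(\pi)=\eta(\beta_1)+\eta(\alpha_0)+\eta(\Delta)$ we obtain the entropy gain
\[
H(\pi)-\tfrac12H(\alpha)-\tfrac12H(\beta)=\tfrac12\bigl[\eta(\beta_1)+\eta(\Delta)-\eta(\alpha_1)\bigr]+\tfrac12\bigl[\eta(\alpha_0)+\eta(\Delta)-\eta(\beta_0)\bigr].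
\]
If $\Delta=0$, both brackets vanish and the lemma follows from $w\ge0$. Let $\Delta>0$; then $\alpha_1\ge\Delta>0$ and $\beta_0\ge\Delta>0$. For $y\ge0$,
\[
\eta(y)+\eta(\Delta)-\eta(y+\Delta)=y\ln\frac{y+\Delta}y+\Delta\ln\frac{y+\Delta}\Delta\ge\Delta\ln\frac{y+\Delta}\Delta,
\]
the first term being read as $0$ for $y=0$. With $y=\beta_1$ and $y=\alpha_0$ the brackets are at least $\Delta\ln(\alpha_1/\Delta)$ and $\Delta\ln(\beta_0/\Delta)$, so the gain is at least $\Delta\ln(\sqrt{\alpha_1\beta_0}/\Delta)$. Collecting terms and using $\ln y\le y/e$ (the tangent line at $y=e$),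
\[
\operatorname{KL}(\pi\|K)+\ln(1-\rho)-\tfrac12w\le\Delta\ln\frac{2\Delta}{\rho\sqrt{\alpha_1\beta_0}}\le\frac{2}{e\rho}\cdot\frac{\Delta^2}{\sqrt{\alpha_1\beta_0}} .
\]
It remains to prove that $\Delta^2/\sqrt{\alpha_1\beta_0}\le2w$.

The measure $\mu$ is eliminated by comparing with the midpoint $\gamma=\frac12(\alpha+\beta)$. Writing $\ln\frac\alpha\mu=\ln\frac\alpha\gamma+\ln\frac\gamma\mu$ and $\ln\frac\beta\mu=\ln\frac\beta\gamma+\ln\frac\gamma\mu$ gives
\[
w=\operatorname{KL}(\alpha\|\gamma)+\operatorname{KL}(\beta\|\gamma)+2\operatorname{KL}(\gamma\|\mu)\ge\operatorname{KL}(\alpha\|\gamma)+\operatorname{KL}(\beta\|\gamma).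
\]
At the atom $j$ the masses $\alpha_j,\beta_j$ are $\gamma_j(1+\epsilon_j)$ and $\gamma_j(1-\epsilon_j)$ in some order, where $\gamma_j=\gamma(j)\ge\Delta/2$ and $\epsilon_j=\Delta/(2\gamma_j)\in(0,1]$. So this atom contributes $\gamma_j\phi(\epsilon_j)$ to the right side, with $\phi(\epsilon)=(1+\epsilon)\ln(1+\epsilon)+(1-\epsilon)\ln(1-\epsilon)$. We have $\phi(0)=\phi'(0)=0$ and $\phi''(\epsilon)=2/(1-\epsilon^2)\ge2$, hence $\phi(\epsilon)\ge\epsilon^2$ on $[0,1)$ and, by continuity, at $\epsilon=1$. As $\gamma_j\epsilon_j^2=\Delta^2/(4\gamma_j)$, $\gamma_1\le\alpha_1$ and $\gamma_0\le\beta_0$,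
\[
w\ge\frac{\Delta^2}4\Bigl(\frac1{\gamma_1}+\frac1{\gamma_0}\Bigr)\ge\frac{\Delta^2}4\Bigl(\frac1{\alpha_1}+\frac1{\beta_0}\Bigr)\ge\frac{\Delta^2}{2\sqrt{\alpha_1\beta_0}},
\]
the last step by the inequality of arithmetic and geometric means.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:corr}]
Translating by $-\lfloor x\rfloor$, which preserves differences, we regard $Q_x$ as $\{0,1\}^k$ and write $\lambda(p)=\prod_i\mu_i(p_i)$. The kernel $K(p,q)=\sqrt{\lambda(p)\lambda(q)}\,\nu(p-q)$ is the product of the kernels $K_i(p_i,q_i)=\sqrt{\mu_i(p_i)\mu_i(q_i)}\,\nu_1(p_i-q_i)$, and $\mathcal B_x(U,V)=\sum_{U\times V}K$.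

Let $P=\lambda(\,\cdot\,|U)$ and $P'=\lambda(\,\cdot\,|V)$. We generate a random pair $(p,q)$ in $k$ steps so that after step $i$ the sequences $p_{\le i}$ and $q_{\le i}$ have the laws of the first $i$ coordinates under $P$ and $P'$. Suppose this holds after step $i-1$. Then the histories $p_{<i},q_{<i}$ that occur have positive probability under $P$ and $P'$, so the conditional laws $\alpha=P_i(\,\cdot\,|p_{<i})$ and $\beta=P'_i(\,\cdot\,|q_{<i})$ are defined. They vanish wherever $\mu_i$ does, because $P$ and $P'$ vanish wherever $\lambda$ does. Draw $(p_i,q_i)$ from the coupling of $\alpha,\beta$ given by Lemma~\ref{lem:two} with $\mu=\mu_i$. Given $(p_{<i},q_{<i})$, the law of $p_i$ is $P_i(\,\cdot\,|p_{<i})$, which does not depend on $q_{<i}$; so this is also the law of $p_i$ given $p_{<i}$ alone, and $p_{\le i}$ has the required law. The same argument with $P'$ applies to $q_{\le i}$. The law $\pi$ of $(p,q)$ is therefore a coupling of $P$ and $P'$. It is carried by $U\times V$ and vanishes wherever $K$ does.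

Apply (E2) to $\pi$ and $K$ with $y_i=(p_i,q_i)$, and bound each term by Lemma~\ref{lem:two}:
\[
\operatorname{KL}(\pi\|K)\le-k\ln(1-\rho)+\Bigl(\frac12+\frac4{e\rho}\Bigr)\sum_i\mathbb E_\pi\bigl(u_i+v_i\bigr),
\]
where $u_i=\operatorname{KL}(P_i(\,\cdot\,|p_{<i})\|\mu_i)$ and $v_i=\operatorname{KL}(P'_i(\,\cdot\,|q_{<i})\|\mu_i)$. The variable $u_i$ depends only on $p$, which has law $P$, so (E2) applied to $P$ and $\lambda$ gives $\sum_i\mathbb E_\pi u_i=\operatorname{KL}(P\|\lambda)$. This equals $\ln\frac1{\lambda(U)}$, because $P/\lambda=1/\lambda(U)$ on the support of $P$. In the same way $\sum_i\mathbb E_\pi v_i=\operatorname{KL}(P'\|\lambda)=\ln\frac1{\lambda(V)}$, and the two sums add up to $2L$. By (E1),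
\[
\ln\mathcal B_x(U,V)\ge-\operatorname{KL}(\pi\|K)\ge k\ln(1-\rho)-L-\frac{8L}{e\rho},
\]
and $e^{-L}=\sqrt{\lambda(U)\lambda(V)}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:sparse}}\label{sec:end}

Let $k\ge2$, $\rho\in(0,1)$, and let $\nu$ be the measure of Section~\ref{sec:entropy}. If $\lambda_x(U)$ and $\lambda_x(V)$ are at least $1/k$, then $L\le\ln k$ in Lemma~\ref{lem:corr}, so the hypothesis of Lemma~\ref{lem:sampling} holds with
\[
\delta=(1-\rho)^k\,k^{-8/(e\rho)} .
\]
Lemma~\ref{lem:sampling} gives a linking set with at most $\lceil8(k+1)/\delta^2\rceil=\lceil8(k+1)(1-\rho)^{-2k}k^{16/(e\rho)}\rceil$ elements, and it is $k$-centerpole by Lemma~\ref{lem:BU}. This is the first bound.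

Now we choose $\rho$. For $0<\rho\le\frac12$,
\[
-\ln(1-\rho)=\rho+\sum_{j\ge2}\frac{\rho^j}j\le\rho+\frac{\rho^2}{2(1-\rho)}\le\rho+\rho^2,
\]
and therefore
\[
(1-\rho)^{-2k}k^{16/(e\rho)}\le\exp\Bigl(2k\rho+\frac{16\ln k}{e\rho}+2k\rho^2\Bigr).
\]
The sum of the first two terms is smallest when they are equal, that is, for $\rho=\sqrt{8\ln k/(ek)}$, which is at most $\frac12$ for large $k$. For this $\rho$ each of the two terms equals $2\sqrt{8/e}\,\sqrt{k\ln k}$, so their sum is $8\sqrt{2/e}\,\sqrt{k\ln k}$, and $2k\rho^2=\frac{16}e\ln k$. A sampled vector then has on average $\rho k=\sqrt{(8/e)\,k\ln k}$ nonzero coordinates, the same order as the radius $t$ in Theorem~\ref{thm:ball}. Since $\lceil y\rceil\le2y$ for $y\ge1$, the rounding and the factor $8(k+1)$ add at most $\ln(16(k+1))=O(\ln k)$ to the exponent. This proves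
\[
c_k(\mathbb Z^k)\le\exp\bigl(8\sqrt{2/e}\,\sqrt{k\ln k}+O(\ln k)\bigr).
\]
As $(8\sqrt{2/e})^2=128/e<49$ and $\ln k=o(\sqrt{k\ln k})$, the right side is at most $\exp(7\sqrt{k\ln k})$ for all large $k$. Finally, if $G$ contains a copy of $\mathbb Z^k$, then $c_k(G)\le c_k(\mathbb Z^k)$ by \eqref{eq:monotone}. \qed

\begin{thebibliography}{9}

\bibitem{BC}
Taras Banakh and Ostap Chervak, \emph{Centerpole sets for colorings of Abelian groups}, arXiv:1003.2588 (2010).

\bibitem{McD}
C.~McDiarmid, \emph{On the method of bounded differences}, 1989.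

\end{thebibliography}
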